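\title{Graphs of bounded degree with an excluded minor have linear rectilinear crossing number}

\begin{abstract}
We prove that for every graph $H$ there is a constant $c_H$ such that every $H$-minor-free graph $G$ with maximum degree at most $\Delta$ has a straight-line drawing in the plane with at most $c_H\Delta^6|V(G)|$ crossings. This answers a question of Wood and Telle. The main step concerns graphs that are almost embedded in a surface. We cut the surface into blocks arranged along a tree and cut each block into disks, so that the squares of the sizes of the cuts have a linear sum. We then draw the interior of each disk near a single point, using Tutte's barycentric method with large weights, so that the edges along the cuts miss it.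
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected, and $\Delta(G)$ denotes the maximum degree of $G$. A \emph{drawing} of $G$ represents the vertices by distinct points of the plane and each edge by a simple curve between its endpoints, such that the only vertices an edge meets are its own endpoints, any two edges meet in finitely many points, and no three edges pass through a common point other than a shared endpoint. A \emph{crossing} is a point where two edges meet other than at a common endpoint. The \emph{crossing number} $\mathrm{cr}(G)$ is the minimum number of crossings over all drawings of $G$. A drawing is \emph{rectilinear} if every edge is a straight line segment, and the \emph{rectilinear crossing number} $\overline{\mathrm{cr}}(G)$ is the minimum number of crossings over all rectilinear drawings. Thus $\mathrm{cr}(G)\le\overline{\mathrm{cr}}(G)$.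

A graph $H$ is a \emph{minor} of $G$ if $G$ contains pairwise disjoint connected vertex sets, one \emph{branch set} for each vertex of $H$, such that for every edge of $H$ some edge of $G$ joins the two corresponding branch sets. Otherwise $G$ is \emph{$H$-minor-free}. Two facts are known. For every graph $H$ and integer $\Delta$ there is a constant $c=c(H,\Delta)$ such that every $H$-minor-free graph $G$ with $\Delta(G)\le\Delta$ satisfies $\mathrm{cr}(G)\le c\,|V(G)|$. And for every $\Delta$ there is a constant $c=c(\Delta)$ such that every $K_{3,3}$-minor-free graph $G$ with $\Delta(G)\le\Delta$ satisfies $\overline{\mathrm{cr}}(G)\le c\,|V(G)|$. The question, posed by Wood and Telle~\cite{WT}, is whether the two facts have a common generalization: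

\begin{quote}
Is there, for every graph $H$ and integer $\Delta$, a constant $c=c(H,\Delta)$ such that every $H$-minor-free graph $G$ with $\Delta(G)\le\Delta$ satisfies $\overline{\mathrm{cr}}(G)\le c\,|V(G)|$?
\end{quote}

The answer is yes, with a polynomial dependence on $\Delta$.

\begin{theorem}\label{thm:main}
For every graph $H$ there is a constant $c_H$ such that, for every $\Delta\ge1$, every $H$-minor-free graph $G$ with maximum degree at most $\Delta$ satisfies
\[
\overline{\mathrm{cr}}(G)\le c_H\,\Delta^6\,|V(G)| .
\]
\end{theorem}

The shape of this statement is forced. A bound of smaller order than $|V(G)|$ is impossible: the disjoint union of $n/6$ copies of $K_{3,3}$ is cubic, it is $K_7$-minor-free because its components have six vertices, and each copy contains a crossing. The degree bound cannot be dropped. The graph $K_{3,n}$ is $K_5$-minor-free, since at least two of five branch sets would be single vertices of the large side, and these are not adjacent. In a rectilinear drawing of $K_{3,n}$, each triple of vertices of the large side spans a $K_{3,3}$ and so yields a crossing; the two crossing segments have no common end, so the crossing involves two vertices of the large side and is found by $n-2$ triples. Hence $\overline{\mathrm{cr}}(K_{3,n})\ge\binom n3/(n-2)=n(n-1)/6$.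 Finally, some minor must be excluded, in the following strong sense.

\begin{theorem}\label{thm:equiv}
For a minor-closed class $\mathcal G$ of graphs the following are equivalent:
\begin{itemize}
\item[(a)] $\mathcal G$ is not the class of all graphs;
\item[(b)] there is $c$ with $\overline{\mathrm{cr}}(G)\le c\,\Delta(G)^6|V(G)|$ for all $G\in\mathcal G$;
\item[(c)] for every $\Delta$ there is $c$ with $\overline{\mathrm{cr}}(G)\le c\,|V(G)|$ for all $G\in\mathcal G$ with $\Delta(G)\le\Delta$;
\item[(d)] the graphs $G\in\mathcal G$ with $\Delta(G)\le3$ satisfy $\mathrm{cr}(G)=o(|V(G)|^2)$.
\end{itemize}
\end{theorem}

The linear bound for $\mathrm{cr}$ does not help directly, because the inequality $\mathrm{cr}\le\overline{\mathrm{cr}}$ points the wrong way. A curve can be routed around a dense part of a drawing, whereas a segment is determined by its ends, so all avoidance has to be built into the positions of the vertices. Section~\ref{sec:examples} shows on toroidal grids how this is done and then outlines the proof. Besides the classification of surfaces and elementary $\mathbb Z_2$-homology, Theorem~\ref{thm:main} uses two published results, the Robertson--Seymour structure theorem and Tutte's rubber band theorem with weights. Theorem~\ref{thm:equiv} uses in addition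 a bisection-width bound and the existence of cubic expanders.

\section{Conflicts, and two toroidal grids}\label{sec:examples}

It is convenient to ignore degeneracies while constructing a drawing. A \emph{placement} of $G$ is an injective map from $V(G)$ to the plane, with each edge represented by the closed segment between its ends. Two edges are \emph{independent} if they have no common end, and a \emph{conflict} is an unordered pair of independent edges whose segments intersect.

\begin{lemma}\label{lem:count}
If $G$ has a placement with at most $N$ conflicts, then $G$ has a rectilinear drawing with at most $N$ crossings in which no three vertices are collinear.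
\end{lemma}

\begin{proof}
Disjoint closed segments have positive distance, so a small perturbation of the vertices creates no new conflict. The placements in which three vertices are collinear, or the lines of three pairwise independent edges are concurrent, lie in the zero set of a nonzero polynomial in the coordinates, and we choose the perturbation outside this set. Then no edge passes through a vertex other than its ends, adjacent edges meet only in their common end, independent edges meet at most once, and three edges through a point that is not a vertex would be pairwise independent. So we have a rectilinear drawing, and each crossing comes from a conflict.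
\end{proof}

Two consequences are used repeatedly. An isolated vertex may be added at any free point at no cost, and adding one edge to a placement creates at most $|E(G)|$ conflicts. So in a graph of bounded degree, a bounded number of edges can always be deleted and put back at linear cost. The trouble is that a graph on a surface is in general not planar after deleting a bounded number of edges.

\begin{example}[the square torus]\label{ex:square}
Let $m\ge5$ and let $G$ be the graph on $\mathbb Z_m\times\mathbb Z_m$ in which $(i,j)$ is adjacent to $(i\pm1,j)$ and $(i,j\pm1)$; put $n=m^2$. Deleting row $0$ and column $0$ leaves a planar grid. Putting back the deleted edges one at a time, at a cost of up to $2n$ each, gives only a bound of order $n^{3/2}$. We do better by making sure that the edges near the cut meet only each other.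

Let $I=\{2,\dots,m-2\}^2$ and $S=V(G)\setminus I$. A vertex of $S$ has at most one neighbor in $I$, and the edge leaves the grid $G[I]$ through its top, bottom, left or right side. Place $S$ so that no line through two points of $S$ contains the origin, and so that a vertex attached to the top (bottom, left, right) side of $I$ has positive second (negative second, negative first, positive first) coordinate. Draw $G[I]$ as an axis-parallel grid filling the square $[-\varepsilon,\varepsilon]^2$. For small $\varepsilon$, an edge with both ends in $S$ misses the square, and an edge from $S$ to $v\in I$ meets the square only in $v$. Hence no edge of $G[I]$ is in a conflict. The number of other edges is $2m^2-2(m-3)(m-4)=14m-24$, so $\overline{\mathrm{cr}}(G)<(14m)^2/2=98n$.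
\end{example}

The cost of a cut $S$ has thus dropped from order $|S|\,n$ to order $|S|^2$. This is not yet enough, since a surface graph need not have a cut of size $\sqrt n$ that leaves a disk.

\begin{example}[the long torus]\label{ex:long}
Let $G$ be the analogous graph on $\mathbb Z_s\times\mathbb Z_t$ with $s\ge3$ and $t\ge2s$, and $n=st$. The set $S$ of Example~\ref{ex:square} now has at least $3t$ vertices, and $t^2$ is not bounded by a multiple of $st$. Instead we first chop the torus into short pieces. Pieces arranged in a cycle would have to be drawn in a cycle; we prefer an arrangement along a tree, so we fold. Give column $j\in\{0,\dots,t-1\}$ the \emph{level} $\min(j,t-j)$, and for $a\ge0$ let the \emph{block} $V_a$ consist of the columns with level in $[as,(a+1)s)$. There are at most $t/(2s)+1\le t/s$ nonempty blocks, and every edge lies in one block or joins consecutive blocks. The at most $2s$ columns of a block form at most two maximal intervals of $\mathbb Z_t$, and not all of $\mathbb Z_t$ because level $s$ occurs. Let $S_a$ be the set of vertices of $V_a$ in rows $-1,0,1$ or in the first or last column of an interval; then $|S_a|\le6s+4s$. For each interval the vertices outside $S_a$ form a (possibly empty) planar grid $I$, all of whose outside neighbors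 are in $S_a$.

In the disk of radius $1/4$ about $(a,0)$ choose a center for each grid $I$ of the block and a point for each vertex of $S_a$, with no three of all chosen points collinear, and with each vertex attached to a grid $I$ on the correct side of its center, as before. Draw each $I$ as a tiny grid at its center. Again the edges inside the tiny grids are in no conflict, and edges with no block in common lie in disjoint vertical strips. So both edges of a conflict have an end in the same set $S_a$. At most $40s$ edges meet $S_a$, and $\overline{\mathrm{cr}}(G)\le(t/s)\cdot(40s)^2/2=800n$.
\end{example}

The general proof for a graph on a surface follows this pattern. Levels are distances from a root vertex in a triangulation. Where to chop is decided by a lemma on weighted trees (Section~\ref{sec:tree}), which balances the lengths of the blocks against the sizes of the cuts between them, as the choice of $s$ levels per block did above. Each block is cut into disks along a bounded number of shortest paths, found by a homology argument (Sections~\ref{sec:surfaces} and~\ref{sec:blocks}). The tiny grid is replaced by a Tutte drawing with large weights (Section~\ref{sec:tutte}). The structure theorem (Section~\ref{sec:structure}) brings three further features. Apex vertices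 carry boundedly many edges. The edges of a vortex are drawn as chords of a convex face of a Tutte drawing (Section~\ref{sec:drawing}). The pieces of the tree-decomposition are nested at smaller and smaller scales (Section~\ref{sec:treedec}).

\section{The structure theorem}\label{sec:structure}

A \emph{tree-decomposition} of $G$ consists of a tree $T$ and \emph{bags} $B_x\subseteq V(G)$, $x\in V(T)$, such that both ends of every edge lie in a common bag and, for every vertex $v$, the nodes $x$ with $v\in B_x$ form a nonempty subtree. The sets $B_x\cap B_y$ with $xy\in E(T)$ are the \emph{adhesion sets}. The \emph{torso} of $B_x$ is obtained from $G[B_x]$ by making each adhesion set $B_x\cap B_y$ a clique. If $T$ is a path we speak of a \emph{path decomposition} $(B_1,\dots,B_t)$; then each vertex lies in an interval of bags.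

A compact connected surface with $b\ge0$ boundary circles has Euler characteristic $\chi=2-g-b$ for an integer $g\ge0$, its \emph{Euler genus}; it is also the Euler genus of the closed surface obtained by capping each boundary circle with a disk. The surface is a disk if and only if $(g,b)=(0,1)$. A simple graph with $m$ vertices embedded in a closed surface of Euler genus $g$ has at most $3(m+g)$ edges. All embeddings are piecewise linear.

A graph $\hat F$ is \emph{$k$-almost embeddable} if there is a set $A\subseteq V(\hat F)$ of at most $k$ \emph{apex vertices} with $\hat F-A=\hat F_0\cup\hat F_1\cup\dots\cup\hat F_q$, $q\le k$, such that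
\begin{itemize}
\item $\hat F_0$ is embedded in a connected closed surface $\Sigma$ of Euler genus $g\le k$;
\item there are disjoint closed disks $D_1,\dots,D_q\subset\Sigma$ whose interiors avoid $\hat F_0$ and whose boundaries meet $\hat F_0$ only in vertices;
\item the \emph{vortices} $\hat F_1,\dots,\hat F_q$ are pairwise disjoint;
\item for each $j\ge1$, $V(\hat F_0)\cap V(\hat F_j)=V(\hat F_0)\cap D_j=\{w_1,\dots,w_t\}$, listed in cyclic order along $\partial D_j$, and $\hat F_j$ has a path decomposition $(B_1,\dots,B_t)$ with $w_i\in B_i$ and $|B_i|\le k+1$.
\end{itemize}

\begin{theorem}[Robertson and Seymour {\cite[Theorem~1.3]{RS}}; in this form, for example, in \cite{DMW}]\label{thm:rs}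
For every graph $H$ there is $k$ such that every $H$-minor-free graph has a tree-decomposition in which every torso is a subgraph of a $k$-almost embeddable graph.
\end{theorem}

\begin{lemma}\label{lem:clique}
For every $k$ there is $p=p(k)\ge1$ such that cliques in $k$-almost embeddable graphs have at most $p$ vertices. In particular, the adhesion sets in Theorem~\ref{thm:rs} have at most $p$ vertices.
\end{lemma}

\begin{proof}
Delete the at most $k$ apex vertices from the clique and color each remaining edge by an index $j$ of a graph $\hat F_j$ containing it; at most $k+1$ colors occur. A clique of $\hat F_j$ with $j\ge1$ lies in one bag, because pairwise intersecting intervals have a common point; so it has at most $k+1$ vertices. A clique $K_m$ of $\hat F_0$ satisfies $\binom m2\le3(m+k)$, which bounds $m$. Monochromatic cliques are therefore bounded, and Ramsey's theorem bounds the whole clique. Adhesion sets are cliques in torsos.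
\end{proof}

Most of the work goes into a single torso.

\begin{proposition}\label{prop:A}
For every $k$ there is $C_k$ such that, for every $\Delta\ge1$, every subgraph $F$ of a $k$-almost embeddable graph with $\Delta(F)\le\Delta$ satisfies $\overline{\mathrm{cr}}(F)\le C_k\Delta^4|V(F)|$.
\end{proposition}

The degree bound is imposed on $F$ only, not on the host graph $\hat F$. Sections~\ref{sec:surfaces}--\ref{sec:tree} prepare three independent tools, and Sections~\ref{sec:blocks} and~\ref{sec:drawing} prove the proposition.

\section{Triangulated surfaces and their regions}\label{sec:surfaces}

An embedded graph may be disconnected and may have faces that are not disks; then distances in the graph say little about the surface. We therefore extend it to a triangulation of comparable size. The requirement below that every new edge has a new end guarantees that no cycle of the old graph acquires a chord.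

\begin{lemma}\label{lem:fill}
Let $G$ be a simple graph containing a cycle, embedded in a connected closed surface of Euler genus $g$. Let $\mathcal F$ be a set of faces such that every other face is an open disk bounded by a cycle. Then one can add vertices and edges inside the faces in $\mathcal F$ so that the graph stays simple, every new edge has a new end, and every face inside a member of $\mathcal F$ is an open disk bounded by a $3$-cycle. The number of added vertices and edges is at most $c_0(|V(G)|+|E(G)|+g)$ for an absolute constant $c_0$.
\end{lemma}

\begin{proof}
\emph{Making faces disks.} A face $f$ is the interior of a compact connected surface $\bar f$ of some Euler genus $g_f$ with $b_f\ge1$ boundary circles, each of which is mapped to a closed walk of $G$ or to an isolated vertex. Different boundary circles use different sides of edges or different isolated vertices, so the number $\varphi$ of faces is at most $|V(G)|+2|E(G)|$. Let $f\in\mathcal F$ and cap the boundary circles of $\bar f$. By the classification of surfaces, the closed surface obtained contains a point $y$ and $g_f$ loops at $y$, otherwise disjoint, whose complement is an open disk, and we may assume that the caps lie in this disk. Join $y$ to a vertex on each boundary circle by arcs in $\bar f$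 that are disjoint from each other and from the loops except at $y$. Removing the caps and the arcs from the open disk leaves an open disk. Add $y$, the loops and the arcs to $G$, for every $f\in\mathcal F$. There are still $\varphi$ faces, all of them disks, so Euler's formula gives
\[
\bigl(|V(G)|+|\mathcal F|\bigr)-\Bigl(|E(G)|+\sum_{f\in\mathcal F}(g_f+b_f)\Bigr)+\varphi=2-g,
\]
and hence $\sum_{f\in\mathcal F}(g_f+b_f)\le|V(G)|+2\varphi+g\le3|V(G)|+4|E(G)|+g$. Subdivide each loop twice and each arc once (two arcs may end at the same vertex of $G$). The resulting graph $G_1$ is simple, of size linear in $|V(G)|+|E(G)|+g$, and it is connected because all its faces are disks.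

\emph{Making faces triangles.} A facial walk of length at most $2$ in a simple connected graph occurs only in $K_1$ and $K_2$, and $G_1$ contains a cycle. So each face of $G_1$ inside a member of $\mathcal F$ has a facial walk $v_0\dots v_{m-1}$ with $m\ge3$, possibly with repeated vertices. Inside it put a new cycle $u_0\dots u_{m-1}$ and a new vertex $u$ inside this cycle; join $u_i$ to $v_i$, $v_{i+1}$ and $u$, with indices modulo $m$. The new faces are bounded by the $3$-cycles $u_iv_iv_{i+1}$, $u_iu_{i+1}v_{i+1}$ and $uu_iu_{i+1}$, and the graph is simple because $v_i\ne v_{i+1}$. This adds $m+1$ vertices and $4m$ edges, and the lengths $m$ sum to at most $2|E(G_1)|$.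
\end{proof}

Now let $\Gamma$ be the graph of a simplicial triangulation of a connected closed surface $\Sigma$ of Euler genus $g$, with vertex set $V$. We want to cut $\Sigma$ by partitioning $V$, so we attach a subsurface to each vertex set. Each point of $\Sigma$ has barycentric coordinates $(t_v)_{v\in V}$. The \emph{cell} of $v$ is the set of points with $t_v\ge t_w$ for all $w$; it is the closed star of $v$ in the barycentric subdivision, a closed disk with $v$ in its interior. For $R\subseteq V$ let $Q_R$ be the union of the cells of the vertices of $R$. At the barycenter of a triangle three cells meet like three sectors of a disk, and at any other point at most two cells meet, along an arc. A union of some of these sectors is a disk or a half-disk, so: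
\begin{itemize}
\item $Q_R$ is a compact surface, and $\partial Q_R=Q_R\cap Q_{V\setminus R}$;
\item $\partial Q_R$ meets $\Gamma$ exactly in the midpoints of the edges between $R$ and $V\setminus R$, and $\Gamma[R]$ lies in the interior of $Q_R$;
\item two cells meet if and only if their vertices are adjacent, so the components of $Q_R$ are the sets $Q_{R'}$ with $R'$ a component of $\Gamma[R]$.
\end{itemize}

All homology has coefficients in $\mathbb Z_2$. We use that $\dim H_1(\Sigma)=g$; that $H_1$ of a simplicial complex is a quotient of the cycle space of its graph; and that counting, modulo $2$, the intersection points of closed curves in general position defines a bilinear \emph{intersection form} on $H_1$ of a compact surface, which is nondegenerate when the surface is closed. Say that $R\subseteq V$ \emph{generates} if the classes of the cycles of $\Gamma[R]$ span $H_1(\Sigma)$. The set $V$ generates, and every superset of a generating set generates. This monotonicity is the reason for using homology: by the next lemma it transfers to the property ``the complement consists of disks''.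

\begin{lemma}\label{lem:regions}
Let $\emptyset\ne R\subsetneq V$ with $\Gamma[R]$ connected, and let $R_1',\dots,R_a'$ be the components of $\Gamma[V\setminus R]$.
\begin{itemize}
\item[(a)] At most $g$ of the surfaces $Q_{R'_i}$ are not disks.
\item[(b)] All $Q_{R'_i}$ are disks if and only if $R$ generates.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Q_{R'_i}$ have Euler genus $g_i$ and $b_i$ boundary circles; $b_i\ge1$ since $\Sigma$ is connected. The connected surface $Q_R$ has some Euler genus $g_R$, and its boundary is the disjoint union of the boundaries of the $Q_{R'_i}$. Circles have Euler characteristic $0$, so
\[
2-g=\Bigl(2-g_R-\sum_ib_i\Bigr)+\sum_i(2-g_i-b_i),\qquad\text{that is,}\qquad \sum_i(2b_i+g_i-2)=g-g_R .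
\]
Each summand is a nonnegative integer that vanishes exactly when $Q_{R'_i}$ is a disk. This proves (a) and shows that all $Q_{R'_i}$ are disks if and only if $g_R=g$.

It remains to show that $g_R=g$ if and only if $R$ generates. Move a point $t\in Q_R$ linearly to the point obtained by setting the coordinates outside $R$ to zero and normalizing. Along the way all coordinates in $R$ are multiplied by a common factor at least $1$ and the others by a factor at most $1$, so a maximal coordinate in $R$ stays maximal. Thus $Q_R$ deformation retracts onto the subcomplex spanned by $R$, and the image $\mathcal I$ of $H_1(Q_R)\to H_1(\Sigma)$ is the span of the cycles of $\Gamma[R]$. Let $\Sigma_R$ be the closed surface obtained by capping $Q_R$. Intersection points of curves in the interior of $Q_R$ are the same whether counted in $Q_R$, $\Sigma_R$ or $\Sigma$, so the form on $H_1(Q_R)$ is the pullback of both the form on $H_1(\Sigma_R)$ and the form on $H_1(\Sigma)$. The rank of a pullback is the rank of the restriction of the form to the image. The map $H_1(Q_R)\to H_1(\Sigma_R)$ is onto, as capping adds only $2$-cells, so this rank is $g_R$. Hence the form of $\Sigma$ restricted to $\mathcal I$ has rank $g_R$. If $\mathcal I=H_1(\Sigma)$ this rank is $g$, and if this rank is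 $g$ then $\dim\mathcal I\ge g$.
\end{proof}

\section{Drawing the inside of a disk near one point}\label{sec:tutte}

This section replaces the tiny grid of Example~\ref{ex:square}. We also need certain faces to be strictly convex, to receive the edges of the vortices.

\begin{theorem}[Tutte \cite{Tutte}; with arbitrary positive weights, for example, \cite{GGT} and \cite{Lovasz}]\label{thm:tutte}
Let $G$ be a $3$-connected plane graph with positive edge weights $\omega$. Place the vertices of the outer cycle, in order, at the corners of a strictly convex polygon, and place every other vertex $v$ at the weighted barycenter of its neighbors, so that $\sum_{u\sim v}\omega_{uv}(p_u-p_v)=0$. The result is a plane straight-line drawing of $G$ with the same faces.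
\end{theorem}

The barycenter equations say that the gradient of the energy $\sum_{uv}\omega_{uv}|p_u-p_v|^2$ with respect to the inner positions vanishes. The energy is convex, so the drawing minimizes it.

Call a simple plane graph $G$ a \emph{perforated triangulation} if all its faces are disks bounded by cycles, the outer face by a cycle $O$ and certain inner faces $f_1,\dots,f_a$ ($a\ge0$) by cycles $Z_1,\dots,Z_a$, all other inner faces are bounded by $3$-cycles, and $O,Z_1,\dots,Z_a$ are pairwise disjoint induced cycles of length at least $4$. Put $I=V(G)\setminus V(O)$. That $O$ is induced is essential for what follows: a chord of $O$ with inner vertices on both sides keeps them on its two sides in every plane drawing, so that they cannot all be near a point off the chord.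

\begin{lemma}\label{lem:3conn}
If $G$ is a perforated triangulation, then $G$ is $3$-connected, $G[I]$ is nonempty and connected, and every vertex of $O$ has a neighbor in $I$.
\end{lemma}

\begin{proof}
Form $\hat G$ by adding a vertex $x_i$ in each $f_i$ joined to all of $Z_i$ and a vertex $x_\infty$ in the outer face joined to all of $O$. This is a simple graph on the sphere with at least five vertices, all of whose faces are disks bounded by $3$-cycles; so it is connected. Two faces are not bounded by the same $3$-cycle, for they would cover the sphere and $\hat G$ would be $K_3$. Hence every vertex $s$ has degree at least $3$, and its neighbors in cyclic order form a cycle, the \emph{link} of $s$.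

\emph{Cuts of $\hat G$.} Let $S$ be an inclusion-minimal set with $\hat G-S$ disconnected, and let $s\in S$. By minimality $s$ has neighbors in two components of $\hat G-S$. They lie on the link of $s$ and are separated by $S\setminus\{s\}$, so the link contains at least two vertices of $S\setminus\{s\}$. Therefore $|S|\ge3$, and every cut with exactly three vertices is minimal and induces a triangle.

\emph{$G$ is $3$-connected.} Suppose $G-S'$ is disconnected with $|S'|\le2$. Since $\hat G-S'$ is connected and the added vertices are pairwise nonadjacent, some added vertex $x$ has neighbors in two components of $G-S'$. Its link is one of the cycles $O,Z_1,\dots,Z_a$, which lies in $G$ and is disconnected by $S'$; so $S'=\{u,v\}$ with $u,v$ nonconsecutive on this cycle. The links of the other added vertices are disjoint from this cycle, so each avoids $S'$ and lies in one component of $G-S'$. Hence $\{u,v,x\}$ is a cut of $\hat G$, and $uv$ is an edge. It is a chord of an induced cycle, a contradiction.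

\emph{The set $I$.} Let $O=o_1o_2\dots$ in cyclic order. Deleting $x_\infty$ from the link of $o_i$ leaves a path from $o_{i-1}$ to $o_{i+1}$. It has inner vertices, since otherwise $o_{i-1}o_{i+1}$ is a chord of $O$, as $|O|\ge4$. These inner vertices are neighbors of $o_i$, so they are not on $O$ because $O$ is induced, and none is an $x_j$ because $o_i\notin Z_j$. Thus the neighbors of $o_i$ in $I$ form a nonempty path in $G[I]$. The third vertex of the inner triangle on $o_io_{i+1}$ is a common neighbor of $o_i$ and $o_{i+1}$; it is not on $O$, for this would force $o_{i-1}=o_{i+2}$. So consecutive paths intersect, and all vertices of $I$ with a neighbor on $O$ lie in one component of $G[I]$. Any vertex of $I$ reaches such a vertex inside $I$ along a shortest path to $O$.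
\end{proof}

\begin{lemma}\label{lem:cluster}
Let $G$ be a perforated triangulation. Place $V(O)$ on the unit circle in its cyclic order, let $c$ be a point in the interior of the convex hull of $V(O)$, and let $\varepsilon>0$. Then there is a plane straight-line drawing of $G$ with $O$ as prescribed, with all of $I$ within distance $\varepsilon$ of $c$, and with each $Z_i$ a strictly convex polygon bounding the face $f_i$.
\end{lemma}

\begin{proof}
Identify each $o\in V(O)$ with its position and write $c=\sum_o\theta_oo$ with all $\theta_o>0$ and $\sum_o\theta_o=1$. Every $o$ has a neighbor in $I$, so we can distribute $\theta_o$ as positive weights over the edges from $o$ to $I$. Let $E'$ be the set of edges between $O$ and $I$; their weights $\omega_e$ sum to $1$. Give the edges of $O$ weight $1$ and the edges inside $I$ a large weight $N$, and take the drawing of Theorem~\ref{thm:tutte}. It minimizes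
\[
\sum_{ov\in E'}\omega_{ov}|o-p_v|^2+N\sum_{uv\in E(G[I])}|p_u-p_v|^2 .
\]
Putting all of $I$ at $c$ gives a value at most $4$, so every edge inside $I$ has length at most $2/\sqrt N$. As $G[I]$ is connected, the points $p_v$, $v\in I$, have diameter at most $2|I|/\sqrt N$. Summing the barycenter equations over $v\in I$, the terms of edges inside $I$ cancel, and $\sum_{ov\in E'}\omega_{ov}(o-p_v)=0$ remains. Thus $c=\sum_{ov\in E'}\omega_{ov}p_v$ is a convex combination of the points $p_v$, and all of them are within $2|I|/\sqrt N<\varepsilon$ of $c$ when $N$ is large.

Suppose a face has an angle at least $\pi$ at an inner vertex $v$. Then all neighbors of $v$ lie in a closed half-plane bounded by a line through $p_v$, and by the barycenter equation they lie on that line. As $v$ has at least three neighbors, two edges at $v$ overlap, which is impossible in a plane drawing. All vertices of $Z_i$ are inner, so $f_i$ is bounded by a simple polygon with all interior angles less than $\pi$.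
\end{proof}

\section{Cutting a weighted tree}\label{sec:tree}

In Example~\ref{ex:long} the levels formed a path, a cut at any level cost about $s$ edges, and we cut once every $s$ levels. In general the levels form a tree and the cost $s_v$ of cutting at a node $v$ varies; all we know is that $\sum_vs_v$ is linear. Cutting too often makes $\sum s_y^2$ large, and cutting too rarely leaves long pieces. The remedy is to cut only at nodes that are cheapest once distance is taken into account, and to space the cuts in proportion to their costs.

An \emph{antichain} in a rooted tree is a set of nodes none of which is an ancestor of another. Given a set $Y$ of nodes containing the root, delete the edge from each $y\in Y$ other than the root to its parent. The resulting subtrees are the \emph{pieces}. A piece $\beta$ has a top node $t_\beta$, and $Y\cap\beta=\{t_\beta\}$. Let $h_\beta$ be the number of nodes on a longest downward path in $\beta$ from $t_\beta$, and let $Y_\beta$ be the set of nodes of $Y$ outside $\beta$ whose parent lies in $\beta$. The set $Y_\beta$ is an antichain: if $y'\in Y_\beta$ were a proper descendant of $y\in Y_\beta$, the path in $\beta$ from the parent of $y'$ up to $t_\beta$ would use the deleted edge above $y$.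

\begin{lemma}\label{lem:tree}
Let $T$ be a finite rooted tree whose antichains have at most $\ell$ nodes, with weights $s_v\ge1$ and weight $1$ at the root. There is a set $Y$ of nodes containing the root such that
\[
\sum_{y\in Y}s_y^2\le10\sum_vs_v\qquad\text{and}\qquad\sum_\beta h_\beta^2\le16(\ell+1)\sum_vs_v .
\]
\end{lemma}

\begin{proof}
Let $\tilde s_v=\min_u\bigl(s_u+\operatorname{dist}(u,v)\bigr)$. Then $1\le\tilde s\le s$ and $|\tilde s_v-\tilde s_{v'}|\le\operatorname{dist}(v,v')$. Call $v$ \emph{good} if $\tilde s_v=s_v$. The root is good. A node $u$ attaining the minimum for $\tilde s_v$ is good, since a node $u'$ with $s_{u'}+\operatorname{dist}(u',u)<s_u$ would give a smaller value. Let $Y$ be a maximal set of good nodes that contains the root and satisfies $\operatorname{dist}(y,y')>(s_y+s_{y'})/8$ for distinct $y,y'\in Y$.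

\emph{First sum.} We charge $s_y^2$ to the ancestors just above $y$. For $y\in Y$, comparing with the root gives $s_y=\tilde s_y\le1+\operatorname{depth}(y)$. If $s_y\ge2$ then $\operatorname{depth}(y)\ge s_y-1\ge s_y/8$, and otherwise $\lfloor s_y/8\rfloor=0$. So the set $U_y$ of ancestors of $y$, including $y$, at distance at most $s_y/8$ has $\lfloor s_y/8\rfloor+1\ge s_y/8$ elements. Each $u\in U_y$ has $s_u\ge\tilde s_u\ge\tilde s_y-s_y/8=\frac78s_y$. The sets $U_y$ are disjoint by the spacing of $Y$. Hence $\frac7{64}\sum_ys_y^2\le\sum_vs_v$, and $64/7<10$.

\emph{Second sum.} We claim that $s_v\ge\operatorname{dist}(v,Y)$ for every $v$: nodes far from all cuts are expensive. Let $u$ be good with $\tilde s_v=s_u+\operatorname{dist}(u,v)$. By maximality of $Y$ there is $y\in Y$ with $D:=\operatorname{dist}(u,y)\le(s_u+s_y)/8$, where $y=u$ if $u\in Y$. Since $s_y=\tilde s_y\le s_u+D$, we get $8D\le2s_u+D$, so $D\le s_u$ and $\operatorname{dist}(v,Y)\le\operatorname{dist}(v,u)+s_u=\tilde s_v\le s_v$.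

Let $v_1=t_\beta,v_2,\dots,v_h$ be a longest downward path in a piece $\beta$, so $h=h_\beta$. A path from $v_i$ to a node of $Y$ either ends at $t_\beta$ or leaves $\beta$ through a deleted edge, so it meets $\{t_\beta\}\cup Y_\beta$. For $z$ in this set let $v_{\iota(z)}$ be the node of the path nearest to $z$; in a tree, $\operatorname{dist}(v_i,z)\ge|i-\iota(z)|$. So $s_{v_i}\ge\min_z|i-\iota(z)|$, the minimum being over at most $\ell+1$ nodes $z$; this is the only use of the antichain bound. Let $\tau=\lfloor h/(8(\ell+1))\rfloor$. If $\tau=0$, then $\sum_is_{v_i}\ge h\ge h^2/(8(\ell+1))$. If $\tau\ge1$, then at most $(\ell+1)(2\tau+1)\le3\tau(\ell+1)\le\frac38h$ indices $i$ have $\min_z|i-\iota(z)|\le\tau$, so at least $h/2$ indices have $s_{v_i}\ge\tau+1\ge h/(8(\ell+1))$. In both cases $h_\beta^2\le16(\ell+1)\sum_{v\in\beta}s_v$, and the pieces partition the nodes.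
\end{proof}

\section{Blocks and patches}\label{sec:blocks}

We begin the proof of Proposition~\ref{prop:A}. Let $F\subseteq\hat F$ with the notation of Section~\ref{sec:structure}, and let $n=|V(F)|$. The letter $C$ denotes a constant depending only on $k$, possibly different at each occurrence. At most $k\Delta$ edges of $F$ are incident with $A$, and each can be put back at the cost of at most $|E(F)|\le\Delta n/2$ conflicts, in total at most $C\Delta^2n$. Isolated vertices cost nothing. So we assume that $A=\emptyset$ and that $F$ has at least one edge and no isolated vertex. Vertices and edges of $F$ are \emph{real}; auxiliary ones are \emph{dummy} and will not appear in the final drawing.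

\subsection{Vortices as linear orders}

Let $F_0$ be the graph on $V(F)$ formed by the edges of $F$ in $\hat F_0$. Every other edge of $F$ lies in exactly one $\hat F_j$, $j\ge1$; these edges form $F_j$. Let $W_j=V(\hat F_j)\cap V(F)$. If $|W_j|\le1$, then $F_j$ has no edges and, as $F$ has no isolated vertex, $W_j\subseteq V(\hat F_0)$; we discard such $j$ together with $D_j$. From now on $j$ ranges over the remaining indices, whose number we still call $q$, and $|W_j|\ge2$. The sets $W_j$ are disjoint; put $W=\bigcup_jW_j$.

Of the structure of a vortex we need only a linear order in which few edges pass over any point. Fix $j$. For $v\in W_j$ let $i(v)=i$ if $v=w_i$, and otherwise choose $i(v)$ with $v\in B_{i(v)}$. List $W_j$ as $a_1,\dots,a_m$ with $i(\cdot)$ nondecreasing, breaking ties arbitrarily.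

\begin{lemma}\label{lem:gap}
For each $r$, at most $\mu:=(k+1)\Delta$ edges $a_xa_y$ of $F_j$ satisfy $x\le r<y$.
\end{lemma}

\begin{proof}
Let $i_0=i(a_r)$, so that $i(a_x)\le i_0\le i(a_y)$, and let $a_x,a_y\in B_\sigma$. If $\sigma\ge i_0$, then $a_x\in B_{i(a_x)}\cap B_\sigma$ gives $a_x\in B_{i_0}$. If $\sigma<i_0$, then $a_y\in B_\sigma\cap B_{i(a_y)}$ gives $a_y\in B_{i_0}$. So each such edge has an end among the at most $k+1$ vertices of $B_{i_0}$.
\end{proof}

The vertices $w_i\in W_j$ appear in the list in the order of their indices, so we can place the vertices of $W_j\setminus V(\hat F_0)$ on $\partial D_j$ such that $a_1,\dots,a_m$ occur in this cyclic order. Now $F_0$ is embedded in $\Sigma$, avoids the interiors of the disks $D_j$, and meets $\partial D_j$ exactly in $W_j$.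

\subsection{The triangulation}

Let $\Gamma_0$ consist of $F_0$ and the following dummy parts. Each circle $\partial D_j$ becomes a cycle $a_1z_1a_2z_2\dots a_mz_m$ with dummy vertices $z_i$. A dummy vertex $x_j$ in the interior of $D_j$ is joined inside $D_j$ to all vertices of this cycle. A dummy triangle is placed in some face outside the disks. Every edge on $\partial D_j$ has a dummy end, so $\Gamma_0$ is simple, and the faces inside the $D_j$ are triangles. Apply Lemma~\ref{lem:fill} to all faces outside the $D_j$. This gives a simple graph $\Gamma$ with vertex set $V$, all of whose faces are disks bounded by $3$-cycles. Two faces with the same vertices would share their three edges and cover $\Sigma$, which is impossible as $|V|>3$. So $\Gamma$ is the graph of a simplicial triangulation of $\Sigma$, and Section~\ref{sec:surfaces} applies. Since $|E(F_0)|\le3(n+g)$ and $\sum_j|W_j|\le n$, the graph $\Gamma_0$ has at most $Cn$ vertices and edges, and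
\begin{equation}\label{eq:size}
|E(\Gamma)|\le Cn .
\end{equation}

\subsection{Levels}

We shall cut $\Sigma$ along level sets of a distance function and along a bounded number of shortest paths. The number of level cuts is unbounded, so they must not pass through a disk $D_j$: each cut through $D_j$ separates the ends of up to $\mu$ vortex edges, for which we have no control better than $|E(F)|$ conflicts each. We also want the vertices of $W$, which will be drawn on convex faces in the tiny interior of a disk, not to have real neighbors across a cut. Both aims are met by giving some edges length zero.

The \emph{zero-edges} are the edges of $\Gamma$ contained in a disk $D_j$ and the edges of $F_0$ incident with $W$. They have length $0$; all other edges of $\Gamma$ have length $1$. A \emph{cluster} is the vertex set of a component, with at least one edge, of the graph of zero-edges. Every zero-edge has an end in some $D_j$, and $V\cap D_j$ is connected by zero-edges through $x_j$; so each cluster contains a whole set $V\cap D_j$, and there are at most $q$ clusters. Let $\rho$ be a vertex of the dummy triangle and let the \emph{level} $d(v)$ be the distance from $v$ to $\rho$. No zero-edge is incident with $\rho$, so $d(v)=0$ only for $v=\rho$. The level is constant on clusters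 and changes by at most $1$ along edges.

Every $v\ne\rho$ gets a neighbor $\pi(v)$, its \emph{parent}. If $v$ is in no cluster, $\pi(v)$ is a neighbor of level $d(v)-1$. In a cluster $\mathcal Z$ of level $r$, a shortest path to $\rho$ shows that some $e_{\mathcal Z}\in\mathcal Z$ has a neighbor of level $r-1$; let this neighbor be $\pi(e_{\mathcal Z})$, and for the other vertices of $\mathcal Z$ let $\pi$ be the parent in a breadth-first tree of the zero-edges of $\mathcal Z$ rooted at $e_{\mathcal Z}$. The \emph{parent path} $v,\pi(v),\pi(\pi(v)),\dots$ ends at $\rho$, and $d$ is nonincreasing along it.

\begin{lemma}\label{lem:parents}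
A parent path has at most $7q$ vertices in clusters. A segment of a parent path whose levels take at most $h$ values has at most $h+7q$ vertices.
\end{lemma}

\begin{proof}
At each level the path has either one vertex, in no cluster, or a path in the breadth-first tree of one cluster $\mathcal Z$ ending at $e_{\mathcal Z}$; so each cluster is visited at most once. Let $\mathcal Z$ contain $q_{\mathcal Z}\ge1$ disks, and consider a path of zero-edges in $\mathcal Z$ with the fewest edges between its ends. It has at most $3$ vertices in each disk, since any two vertices of $V\cap D_j$ are joined by at most two zero-edges. No two consecutive vertices lie outside the disks. So it has at most $3q_{\mathcal Z}+(3q_{\mathcal Z}+1)\le7q_{\mathcal Z}$ vertices, and $\sum_{\mathcal Z}q_{\mathcal Z}=q$.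
\end{proof}

A \emph{component at level $r$} is the vertex set $K$ of a component of $\Gamma[\{v:d(v)\ge r\}]$. Following parents from a vertex of $K$ we reach a vertex of level exactly $r$ inside $K$, so the set $K$ determines $r$. The only component at level $0$ is $V$, and it is the only one containing $\rho$. For $K\ne V$ let $\delta(K)$ be the set of edges of $\Gamma$ with exactly one end in $K$. Call $K\neq V$ \emph{trivial} if $Q_K$ is a disk; all other components, including $V$, are \emph{nontrivial}. A trivial component may contain many levels, but it carries no topology and will never force a cut.

\begin{lemma}\label{lem:levels}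
\begin{itemize}
\item[(L1)] If $K,K'$ are components at levels $r\le r'$, then $K'\subseteq K$, or $K$ and $K'$ are disjoint and nonadjacent.
\item[(L2)] A parent path starting outside a component $K$ never enters $K$. For components $K_1,\dots,K_a\ne V$, the set $V\setminus\bigcup_iK_i$ is nonempty and induces a connected graph.
\item[(L3)] If $K$ has level $r\ge1$, every edge of $\delta(K)$ joins a vertex of level $r$ in $K$ to a vertex of level $r-1$. The sets $\delta(K)$ are nonempty and pairwise disjoint.
\item[(L4)] A component contained in a trivial component is trivial.
\item[(L5)] A set of pairwise incomparable nontrivial components has at most $\ell:=\max(1,g)$ members.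
\end{itemize}
\end{lemma}

\begin{proof}
(L1) $K'$ is connected and lies in $\{d\ge r\}$, so it lies in one component at level $r$.

(L2) If the path is in $K$ at a vertex $u$, all earlier vertices have level at least $d(u)\ge r$ and are joined to $u$ along the path, so the start is in $K$. Hence each vertex outside $\bigcup_iK_i$ is joined to $\rho$ by its parent path outside $\bigcup_iK_i$.

(L3) The end outside $K$ has level less than $r$, the end in $K$ has level at least $r$, and they differ by at most $1$. So the edge determines $r$, and its end of level $r$ determines $K$. Also $\delta(K)\ne\emptyset$ because $\Gamma$ is connected.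

(L4) Let $K'\subseteq K$ with $K$ trivial. By (L2) and Lemma~\ref{lem:regions}(b), $V\setminus K$ generates. Then the connected set $V\setminus K'$ generates as well, and Lemma~\ref{lem:regions}(b) shows that $Q_{K'}$ is a disk.

(L5) If the set contains $V$ it has one member. Otherwise, by (L1) and (L2), its members are the components of the complement of a nonempty connected set, and Lemma~\ref{lem:regions}(a) applies.
\end{proof}

\subsection{The block tree}

Let $\mathcal T$ be the rooted tree with one node $y$ for each nontrivial component $K_y$. The root corresponds to $V$, and the parent of a component at level $r\ge1$ is the component at level $r-1$ containing it, which is nontrivial by (L4). The depth of a node is the level of its component, and the ancestors of $y$ are exactly the components containing $K_y$. By (L5), antichains have at most $\ell$ nodes; this is why trivial components are left out. Give the root weight $1$ and every other node $y$ weight $s_y=|\delta(K_y)|\ge1$. By (L3) and \eqref{eq:size}, the weights sum to at most $Cn$. Let $Y$ be given by Lemma~\ref{lem:tree}, and call the pieces \emph{blocks}. Then $|Y_\beta|\le\ell$ and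
\begin{equation}\label{eq:sums}
\sum_{y\in Y}s_y^2\le Cn,\qquad\sum_\beta h_\beta^2\le Cn .
\end{equation}
For a block $\beta$ put $V_\beta=K_{t_\beta}\setminus\bigcup_{y\in Y_\beta}K_y$. For $v\in V$ let $\kappa(v)$ be the component at level $d(v)$ containing $v$; it is the smallest component containing $v$. Let $L$ be the set of $v$ with $\kappa(v)$ nontrivial, in which case we regard $\kappa(v)$ as a node of $\mathcal T$.

\begin{lemma}\label{lem:blocks}
\begin{itemize}
\item[(B1)] The sets $V_\beta$ partition $V$: a vertex $v$ lies in $V_\beta$ if and only if $t_\beta$ is the deepest node $y\in Y$ with $v\in K_y$.
\item[(B2)] A vertex $v\in L$ lies in $V_\beta$ if and only if $\kappa(v)\in\beta$. The levels of $V_\beta\cap L$ take at most $h_\beta$ values. If $v\in L\setminus\{\rho\}$ then $\pi(v)\in L$.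
\item[(B3)] Let $uv$ be an edge of $\Gamma$ with $u\in V_\beta$, $v\in V_{\beta'}$ and $\beta\ne\beta'$. Then, up to symmetry, $uv\in\delta(K_{t_\beta})$ and $t_\beta\in Y_{\beta'}$.
\item[(B4)] Every cluster lies in one set $V_\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(B1) By (L1) the nodes whose components contain $v$ form a chain that includes the root. If $t_\beta$ is the deepest node of $Y$ in the chain, then $v\notin K_y$ for the deeper nodes $y\in Y_\beta$, so $v\in V_\beta$. Conversely, let $v\in V_\beta$ and suppose $v\in K_{y'}$ with $y'\in Y$ strictly below $t_\beta$. The path in $\mathcal T$ from $t_\beta$ down to $y'$ leaves $\beta$ through some $y\in Y_\beta$, and $v\in K_{y'}\subseteq K_y$, a contradiction.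

(B2) Let $v\in V_\beta\cap L$. Then $\kappa(v)\subseteq K_{t_\beta}$, so $\kappa(v)$ is a descendant of $t_\beta$. If it were outside $\beta$, the path down to it would pass some $y\in Y_\beta$, giving $v\in K_y$. So $\kappa(v)\in\beta$. The converse follows as both the blocks and the sets $V_\beta$ form partitions. The level of $v$ is the depth of $\kappa(v)$, and depths in $\beta$ take $h_\beta$ values. Finally $d(\pi(v))\le d(v)$ gives $v\in\kappa(\pi(v))$, so $\kappa(v)\subseteq\kappa(\pi(v))$, and (L4) applies.

(B3) If $v\in K_{t_\beta}$ and $u\in K_{t_{\beta'}}$, then both sets contain $u$ and $v$, so they are properly nested, and the smaller one contradicts (B1) for $u$ or for $v$. So we may assume $v\notin K_{t_\beta}$, that is, $uv\in\delta(K_{t_\beta})$. By (L3), $v$ has the level of the parent of $t_\beta$, and it is adjacent to $u$; so $\kappa(v)$ is this parent, which lies in $\beta'$ by (B2).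

(B4) By (B3) and (L3), an edge between blocks joins different levels, and a zero-edge does not.
\end{proof}

Join each block $\beta$ other than the root block to the block containing the parent of $t_\beta$. This is the \emph{block tree}, obtained from $\mathcal T$ by contracting the blocks. By (B3), each edge of $\Gamma$ lies within a block or between two blocks adjacent in the block tree.

\subsection{Cutting a block into disks}

In Example~\ref{ex:long} a row was removed from each block. Its role is played by a bounded number of parent paths. A block may contain vertices of very high level, inside trivial components, so the paths must start in $L$ in order to have length about $h_\beta$. For $v\in V_\beta\cap L$ let $\Pi_v$ be the set of vertices of the parent path of $v$ that lie in $K_{t_\beta}$. By (L2) it is an initial segment of the path and avoids each $K_y$, $y\in Y_\beta$. With (B2) this gives $\Pi_v\subseteq V_\beta\cap L$, and $|\Pi_v|\le h_\beta+7q$ by Lemma~\ref{lem:parents}. The last vertex of $\Pi_v$ is $\rho$ or has its parent outside $K_{t_\beta}$.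

\begin{lemma}\label{lem:cut}
For each block $\beta$ there is a set $X_\beta\subseteq V_\beta$ that is the union of at most $4\ell$ paths $\Pi_v$, $v\in V_\beta\cap L$, such that $Q_P$ is a closed disk for every component $P$ of $\Gamma[V_\beta\setminus X_\beta]$.
\end{lemma}

\begin{proof}
Let $R_0=V\setminus K_{t_\beta}$; it is connected and contains $\rho$ by (L2), unless $t_\beta$ is the root, when it is empty and $\Pi_\rho=\{\rho\}\subseteq V_\beta\cap L$. The set $V$ is the disjoint union of $R_0$, $V_\beta$ and the $K_y$, $y\in Y_\beta$. By Lemma~\ref{lem:regions}(b) it suffices to choose $X_\beta$ so that
\[
R_\beta:=R_0\cup X_\beta\cup\bigcup_{y\in Y_\beta}K_y=V\setminus(V_\beta\setminus X_\beta)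
\]
is nonempty, connected and generating. We first make it connected, then show that taking all of $V_\beta\cap L$ would make it generate, and finally select few paths that suffice. Note that each $\Pi_v$ contains $\rho$ or is adjacent to $R_0$.

\emph{Connecting.} For $y\in Y_\beta$ let $v_y$ be the end outside $K_y$ of some edge of $\delta(K_y)$. As in the proof of (B3), $\kappa(v_y)$ is the parent of $y$, a node of $\beta$; so $v_y\in V_\beta\cap L$. The set $R_1=R_0\cup\{\rho\}\cup\bigcup_{y\in Y_\beta}(K_y\cup\Pi_{v_y})$ is connected.

\emph{A large generating set.} Let $R_\infty=R_0\cup(V_\beta\cap L)\cup\bigcup_{y\in Y_\beta}K_y\supseteq R_1$. It is connected, since each $v\in V_\beta\cap L$ is joined to $R_0\cup\{\rho\}$ by $\Pi_v$. Its complement is $V_\beta\setminus L$. For $v\in V_\beta\setminus L$ let $T_v$ be the largest trivial component containing $v$, which exists as $\kappa(v)$ is trivial. Each $u\in T_v$ has $\kappa(u)\subseteq T_v$, so $u\notin L$ by (L4). The components $T_v$ and $K_{t_\beta}$ share $v$, so they are nested, and $K_{t_\beta}\subseteq T_v$ is excluded by (L4); thus $T_v\subseteq K_{t_\beta}$. If $T_v$ met $K_y$ with $y\in Y_\beta$, then either $K_y\subseteq T_v$, against (L4), or $T_v\subseteq K_y$, against $v\notin K_y$. So $T_v\subseteq V_\beta\setminus L$.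 Distinct sets $T_v$ are incomparable, hence disjoint and nonadjacent by (L1), and so they are the components of $\Gamma[V\setminus R_\infty]$. By Lemma~\ref{lem:regions}(b), $R_\infty$ generates; if $R_\infty=V$ this holds anyway.

\emph{Selecting paths.} Take a spanning tree of $\Gamma[R_1]$ and add the edges $v\pi(v)$ for $v\in R_\infty\setminus R_1\subseteq V_\beta\cap L$. Following parents from such $v$ we stay in $\Pi_v$ until we reach $R_1$, so this is a spanning tree of $\Gamma[R_\infty]$. Its fundamental cycles span the cycle space of $\Gamma[R_\infty]$, so their classes span $H_1(\Sigma)$. The fundamental cycle of a non-tree edge with both ends in $R_1$ lies in $\Gamma[R_1]$. That of any other non-tree edge $uv$ lies in $\Gamma[R_1\cup\Pi_u\cup\Pi_v]$, where $\Pi_u$ is omitted if $u\in R_1$, and likewise for $v$. Since $\dim H_1(\Sigma)=g$, there are at most $g$ edges $u_iv_i$ of the second kind whose fundamental cycles, together with the cycles of $\Gamma[R_1]$, span $H_1(\Sigma)$. Let $X_\beta$ be the union of the paths $\Pi_{v_y}$, the paths $\Pi_{u_i},\Pi_{v_i}$ that are not omitted, and $\Pi_\rho$ if $t_\beta$ is the root. These are at most $\ell+2g+1\le4\ell$ paths, and $R_\beta\supseteq R_1$ is connected and generates.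
\end{proof}

Let $X=\bigcup_\beta X_\beta$, and call the components of the graphs $\Gamma[V_\beta\setminus X_\beta]$ \emph{patches}. Thus $V$ is the disjoint union of $X$ and the patches, and
\begin{equation}\label{eq:X}
|X_\beta|\le4\ell(h_\beta+7q)\le Ch_\beta .
\end{equation}

\begin{remark}
If $\Sigma$ is the sphere, every set generates, so every component other than $V$ is trivial. Then $\mathcal T$ has one node, $L=X=\{\rho\}$, and $V\setminus\{\rho\}$ is the only patch. Blocks and cuts are needed only for positive genus.
\end{remark}

\section{The drawing of an almost embeddable graph}\label{sec:drawing}

\subsection{Wild edges and runs}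

The level cuts avoid the clusters by (B4), but the paths in $X$ may pass through them. This happens only boundedly often. Let $U$ be the set of vertices of $X$ in clusters. By (B4) at most $q$ blocks contain a cluster, so Lemmas~\ref{lem:parents} and~\ref{lem:cut} give $|U|\le q\cdot4\ell\cdot7q\le C$. Every vertex in a disk $D_j$ is in a cluster, so $X\cap D_j\subseteq U$ and in particular $X\cap W\subseteq U$.

Consider the sequence $a_1,z_1,a_2,\dots,z_{m-1},a_m$ along $\partial D_j$. A real edge is \emph{wild} if it is incident with $U$, or if it is an edge of some $F_j$ and an element of $X$ lies strictly between its ends in this sequence. If $a_r$ or $z_r$ lies strictly between $a_x$ and $a_y$, $x<y$, then $x\le r<y$; so by Lemma~\ref{lem:gap} there are at most $|U|(\Delta+\mu)\le C\Delta$ wild edges. Putting them back at the end costs at most $C\Delta|E(F)|\le C\Delta^2n$ conflicts. We delete them and call the other real edges \emph{tame}. Real vertices in $U$ have no tame edges and are placed last, at any free points.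

A \emph{run} is the set of real vertices of a maximal interval of one of these sequences containing no element of $X$. The interval is a path of zero-edges avoiding $X$, so by (B4) it lies in one patch. A tame edge of $F_j$, $j\ge1$, has no end in $X$ and no element of $X$ between its ends, so both ends lie in one run.

\subsection{The skeleton}

We now define the analogue of the sets $S_a$ of Example~\ref{ex:long}. For a patch $P$ let $S_P$ be the set of real vertices of $P$ incident with a tame edge whose other end is outside $P$. By the last paragraph such an edge belongs to $F_0$, hence to $\Gamma$. Let $S_\beta$ be the union of the real vertices of $X_\beta\setminus U$ and the sets $S_P$ with $P\subseteq V_\beta$. The \emph{skeleton} is $S=\bigcup_\beta S_\beta$.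

\begin{lemma}\label{lem:skeleton}
$S\cap W=\emptyset$, and $\sum_\beta|S_\beta|^2\le C\Delta^2n$.
\end{lemma}

\begin{proof}
We know $(X\setminus U)\cap W=\emptyset$. Suppose $b\in S_P\cap W$ with $P\subseteq V_\beta$, witnessed by a tame edge $bu$ of $F_0$. This is a zero-edge, so $u$ lies in a cluster and in $V_\beta$. As $u$ is adjacent to $P$ but not in $P$, it lies in $X_\beta$. Then $u\in U$ and $bu$ is wild, a contradiction.

An edge witnessing $b\in S_P$, $P\subseteq V_\beta$, either has its other end in $V_\beta$, and then in $X_\beta$, or by (B3) lies in $\delta(K_y)$ for some $y$ in the set $Y_\beta^+$ of nodes of $Y_\beta\cup\{t_\beta\}$ other than the root. Each such edge witnesses only one vertex of $V_\beta$, so $|S_\beta|\le(\Delta+1)|X_\beta|+\sum_{y\in Y_\beta^+}s_y$. Since $|Y_\beta^+|\le\ell+1$, the Cauchy--Schwarz inequality gives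
\[
|S_\beta|^2\le2(\Delta+1)^2|X_\beta|^2+2(\ell+1)\sum_{y\in Y_\beta^+}s_y^2 .
\]
Each $y$ lies in $Y_\beta^+$ for at most two blocks. Sum over $\beta$ and use \eqref{eq:X} and \eqref{eq:sums}.
\end{proof}

A tame edge is a \emph{skeleton edge} if both ends lie in $S$, and an \emph{inner edge} of the patch $P$ if both ends lie in $P$ but not both in $S_P$. Every tame edge is of exactly one kind. Indeed, an end in $X$ lies in $X\setminus U$ and so in $S$; an end in a patch $P$ whose other end is outside $P$ lies in $S_P$; and an edge inside $P$ is a skeleton edge or inner according to whether both ends are in $S_P$. Skeleton edges avoid $W$, so they are edges of $F_0\subseteq\Gamma$ and lie within a block or between adjacent blocks.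

\subsection{The plane graph of a patch}

Fix a patch $P$ containing real vertices. We build a perforated triangulation whose outer cycle contains exactly the real vertices in $S_P$, and which has one distinguished face for each run. Everything takes place in the closed disk $Q_P$.

\emph{Faces for runs.} Let $r\subseteq P$ be a run on $\partial D_j$ with at least two vertices. The arc of $\partial D_j$ from its first to its last vertex, along the sequence, consists of edges of $\Gamma[P]$ and so lies in the interior of $Q_P$. Choose a second arc with the same ends, otherwise in the interior of $D_j$ and close to the first. The two arcs form a closed curve bounding an open disk $f_r$ whose closure lies in $D_j$ and in the interior of $Q_P$. The closure of $f_r$ meets $F_0$ exactly in the vertices of $r$, which occur on the curve in their linear order. The first arcs of different runs are disjoint, so we may take the closures of the $f_r$ disjoint. Make the curve a cycle $Z_r$ whose vertices are those of $r$ and one dummy vertex between any two cyclically consecutive ones; it has length at least $4$.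

\emph{The graph $G_P$.} It consists of the real vertices of $P$, the cycles $Z_r$, and the tame edges of $F_0$ inside $P$, \emph{except} those with both ends in $S_P$ and those with both ends in the same run. It is simple and embedded in the interior of $Q_P$. The two exceptions remove chords of the cycles that have to be induced.

\emph{The outer cycle.} The vertices of $S_P$ are not on $\partial Q_P$, but each is reached from $\partial Q_P$ by half an edge. For $b\in S_P$ let $\gamma_b$ be the half at $b$ of a tame edge from $b$ to a vertex outside $P$. It lies in the cell of $b$ and meets $\partial Q_P$ only in its other end. The arcs $\gamma_b$ are pairwise disjoint, they meet $G_P$ only in $b$, and they avoid the closures of the $f_r$, because an edge of $F_0$ meets the disks $D_j$ only in $W$ and $b\notin W$. Cutting a closed disk along an arc with exactly one end on the boundary gives a closed disk whose boundary contains two copies of the arc, joined at the inner end. So cutting $Q_P$ along all $\gamma_b$ gives a closed disk $Q'$ to which $G_P$ and the $f_r$ lift, with $G_P\cap\partial Q'=S_P$. Make $\partial Q'$ a cycle $O_P$ of length at least $4$ whose vertices are $S_P$ and dummies, with a dummy between any two cyclically consecutive vertices of $S_P$.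

Regard $Q'$ as part of a sphere and apply Lemma~\ref{lem:fill} to $G_P\cup O_P$, filling all faces inside $O_P$ except the $f_r$. The result $G_P^+$ is a perforated triangulation. The cycles $O_P$ and $Z_r$ are pairwise disjoint since $S_P\cap W=\emptyset$. They are induced: a chord would be neither a new edge, which has a new end, nor an edge at a dummy vertex of the cycle, so it would be one of the excluded real edges.

Take a drawing of $G_P^+$ as in Lemma~\ref{lem:cluster}, with positions of $O_P$, a point $c_P$ and $\varepsilon$ to be fixed below. Keep the real vertices and the real edges of $G_P$, and add as straight \emph{chords} all tame edges, of $F_0$ or of some $F_j$, with both ends in the same run. These are exactly the inner edges of $P$ missing from $G_P$, so now all inner edges of $P$ are drawn (Figure~\ref{fig:patch}). The ends of a chord of $r$ are nonconsecutive corners of the strictly convex polygon $Z_r$, so apart from its ends the chord lies in the open face $f_r$.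

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\draw[dashed] (0,0) circle (1);
\draw[dotted,thick] (0.05,0) circle (0.24);
\begin{scope}[shift={(0.05,0)}]
\fill[gray!25] (10:0.15) \foreach \a in {55,100,...,325} {-- (\a:0.15)} -- cycle;
\draw (10:0.15)--(190:0.15) (100:0.15)--(280:0.15);
\foreach \a in {10,100,190,280} {\coordinate (r\a) at (\a:0.15); \fill (\a:0.15) circle (0.018);}
\end{scope}
\foreach \a/\b in {20/10,100/100,170/190,250/280,310/280} {\draw (\a:1)--(r\b); \fill (\a:1) circle (0.03);}
\draw[very thick] (20:1)--(100:1) (250:1)--(1.7,-0.5) (170:1)--(-1.6,0.6);
\end{tikzpicture}
\caption{The drawing of a patch. Its skeleton vertices lie on the dashed circle and all its other vertices lie in the small dotted ball. Vortex edges are chords of a strictly convex face (gray) inside the ball. Skeleton edges (thick) miss the ball, so the only edges of the patch they can cross are those with an end on the circle.}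
\label{fig:patch}
\end{figure}

\begin{lemma}\label{lem:chords}
Over all patches, the number of conflicts between two inner edges of the same patch is at most $(k+1)\Delta^2n$.
\end{lemma}

\begin{proof}
Edges of $G_P$ are drawn without crossings and avoid the faces $f_r$. So a conflict consists of two chords of the same run $r$ whose four ends alternate along $Z_r$. They are not both edges of $F_0$: on $\Sigma$, such edges belong to $\Gamma[P]$, and if we view $Q_P$ as part of a sphere they are disjoint arcs in the closed disk complementary to $f_r$ with ends on its boundary, so their ends do not alternate. Hence one edge $e$ of the pair belongs to some $F_j$, $j\ge1$, and by alternation an end of the other edge $e'$ lies strictly between the ends of $e$ in the linear order. By Lemma~\ref{lem:gap} there are at most $2\mu$ such $e$ for each $e'$, and $2\mu|E(F)|\le(k+1)\Delta^2n$.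
\end{proof}

\subsection{Assembly}

The drawing has three scales: the block tree, the sites within a block, and the small ball within a patch. The parameters are chosen in the order in which they appear.

\emph{Blocks.} Take a plane straight-line drawing of the block tree with $\beta$ at $p_\beta$; for instance, put the blocks of depth $i$ on the line $y=-i$, ordered consistently with the order of their parents. For a block or a pair of adjacent blocks we thus have a point or a segment, and two of these are disjoint when they have no block in common. Let $\mathbb D_\beta$ be the closed disk of radius $\lambda$ about $p_\beta$, where $2\lambda$ is less than the distance between any two such disjoint sets. Then the sets $\operatorname{conv}(\mathbb D_\beta\cup\mathbb D_{\beta'})$ and $\operatorname{conv}(\mathbb D_\gamma\cup\mathbb D_{\gamma'})$, with $\beta,\beta'$ equal or adjacent and $\gamma,\gamma'$ equal or adjacent, are disjoint whenever $\{\beta,\beta'\}\cap\{\gamma,\gamma'\}=\emptyset$.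

\emph{Sites.} In the interior of $\mathbb D_\beta$ choose a point for each real vertex of $X_\beta\setminus U$ and a point $p_P$ for each patch $P\subseteq V_\beta$ with real vertices. These points are the \emph{sites}; we choose them distinct and with no three collinear, over all blocks. Real vertices of $X\setminus U$ are placed at their sites.

\emph{Patches.} For each such $P$ place $V(O_P)$ on the unit circle in cyclic order, and write $o_b$ for the position of $b\in S_P$. Consider the finitely many lines $o_bo_{b'}$ with $b\ne b'$ in $S_P$, and the lines through some $o_b$ parallel to $\sigma-p_P$ for a site $\sigma\ne p_P$. Choose $c_P$ in the interior of the convex hull of $V(O_P)$ and off these lines, and choose $\varepsilon>0$ less than half the distance from $c_P$ to each of them, for all $P$. Take the drawing of the previous subsection for these data, scale it by $\lambda'>0$, and translate it so that the unit disk becomes the disk $\mathbb D_P$ of radius $\lambda'$ about $p_P$. All inner edges of $P$ lie in $\mathbb D_P$, and those with no end in $S_P$ lie in the ball $\mathbb B_P$ of radius $\varepsilon\lambda'$ about $p_P+\lambda'c_P$. For small $\lambda'$ the disks $\mathbb D_P$ are disjoint, contain no other site, and lie in the disks $\mathbb D_\beta$ of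 their blocks, and the following hold.
\begin{itemize}
\item[(i)] \emph{A skeleton edge $e$ that meets $\mathbb D_P$ has an end in $S_P$.} Suppose it has none. Its ends are within $\lambda'$ of sites $\sigma,\sigma'\ne p_P$. If $\sigma=\sigma'$, both ends belong to one patch $P'\ne P$ and $e\subseteq\mathbb D_{P'}$. Otherwise $e$ is within $\lambda'$ of the segment $\sigma\sigma'$, which does not contain $p_P$; it suffices that $2\lambda'$ is less than the distance from $p_P$ to this segment.
\item[(ii)] \emph{No skeleton edge meets $\mathbb B_P$.} By (i) we may assume that the edge has an end $b\in S_P$. Rescale $\mathbb D_P$ to the unit disk. If the other end is $b'\in S_P$, the edge lies on the line $o_bo_{b'}$, at distance more than $2\varepsilon$ from $c_P$. Otherwise the other end is within $\lambda'$ of a site $\sigma\ne p_P$, and the edge lies on a line through $o_b$ whose direction tends to that of $\sigma-p_P$ as $\lambda'\to0$. The distance of this line from $c_P$ tends to a number larger than $2\varepsilon$.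
\item[(iii)] \emph{Skeleton edges with no block in common are disjoint,} since an edge with ends in $\beta,\beta'$ lies in $\operatorname{conv}(\mathbb D_\beta\cup\mathbb D_{\beta'})$.
\end{itemize}

We count the conflicts among tame edges. Two inner edges in conflict belong to the same patch, which gives at most $(k+1)\Delta^2n$ pairs by Lemma~\ref{lem:chords}. If a skeleton edge is in conflict with an inner edge of $P$, the former has an end in $S_P$ by (i) and the latter has an end in $S_P$ by (ii); this gives at most $\sum_P(\Delta|S_P|)^2\le\Delta^2\sum_\beta|S_\beta|^2$ pairs, as the sets $S_P$ with $P\subseteq V_\beta$ are disjoint subsets of $S_\beta$. Two skeleton edges in conflict both have an end in some $S_\beta$ by (iii), which gives at most $\sum_\beta(\Delta|S_\beta|)^2$ pairs. By Lemma~\ref{lem:skeleton} the total is at most $C\Delta^4n$. The wild edges and the edges at apex vertices add at most $C\Delta^2n$. Lemma~\ref{lem:count} completes the proof of Proposition~\ref{prop:A}. \qed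

\section{From torsos to the whole graph}\label{sec:treedec}

We prove Theorem~\ref{thm:main}. Components of $G$ can be drawn in disjoint disks, so we assume that $G$ is connected. Let $k$ be given by Theorem~\ref{thm:rs} and $p$ by Lemma~\ref{lem:clique}, and fix a tree-decomposition $(T,(B_x))$ as in Theorem~\ref{thm:rs}, with $T$ rooted.

The plan is to draw the part of $G$ below a bag in a tiny disk next to a vertex of the adhesion set, so that edges into this part run along edges of the torso. Two obstacles appear. A torso may have large degree, since a vertex can lie in many adhesion sets through which it has no edges; and a vertex lies in many bags, so the sizes of the bags need not sum to a linear quantity. Both disappear if we follow connected components instead of subtrees and add only those clique edges that a component needs.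

\subsection{Cores and parts}

For a node $x$ let $A_x$ be the adhesion set with its parent, with $A_x=\emptyset$ at the root, and let $V_x$ be the union of the bags in the subtree at $x$, minus $A_x$. For a vertex set $J$ let $N(J)$ be the set of vertices outside $J$ with a neighbor in $J$. A vertex of $V_x$ lies only in bags of the subtree at $x$, because the nodes whose bags contain it form a subtree avoiding the parent of $x$. Consequently $N(V_x)\subseteq A_x$, and $V_x\setminus B_x$ is the disjoint union of the sets $V_{x'}$ over the children $x'$ of $x$, with no edges between them.

Consider pairs $(J,x)$ with $J$ a component of $G[V_x]$, so that $N(J)\subseteq A_x$. Start with $J=V(G)$ and the root. If $J\cap B_x=\emptyset$, then the connected set $J$ lies in $V_{x'}$ for one child $x'$ and is a component of $G[V_{x'}]$, as $V_{x'}\subseteq V_x$; replace $x$ by $x'$ and repeat, which must stop at the latest at a leaf. If $J\cap B_x\ne\emptyset$, declare $J$ a \emph{part} with \emph{core} $M_J=J\cap B_x$, and let its \emph{children} be the components $J'$ of $G[J\setminus B_x]$. For a child, $N(J')\subseteq M_J\cup N(J)\subseteq B_x$. Also $J'$ lies in $V_{x'}$ for a child $x'$ of $x$, and $V_{x'}$ avoids $B_x$, so $J'$ is a component of $G[V_{x'}]$. Continue with $(J',x')$.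 The parts form a rooted tree with the following properties.
\begin{itemize}
\item A part $J$ is the disjoint union of $M_J$ and its children, which are pairwise nonadjacent. The cores are nonempty and partition $V(G)$.
\item $|N(J)|\le p$, so at most $p\Delta$ edges leave $J$. By induction from $N(J')\subseteq M_J\cup N(J)$, the set $N(J)$ lies in the cores of proper ancestors of $J$.
\item $N(J')\cap M_J\ne\emptyset$ for a child $J'$ of $J$, because $J$ is connected, $J'\ne J$ and $J'$ is not adjacent to other children. Choose an \emph{anchor} $v(J')\in N(J')\cap M_J$.
\item A vertex $v$ lies in $N(J')$ for at most $\Delta$ children $J'$ of $J$, since each contains a neighbor of $v$.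
\end{itemize}
Let $F_J$ be the graph on $M_J$ whose edges are those of $G[M_J]$ and all pairs inside $N(J')\cap M_J$ for children $J'$ of $J$. As $N(J')\subseteq A_{x'}$, it is a subgraph of the torso of $B_x$, hence of a $k$-almost embeddable graph, and $\Delta(F_J)\le\Delta+\Delta(p-1)=p\Delta$. By Proposition~\ref{prop:A}, and Lemma~\ref{lem:count} applied to an optimal drawing, $F_J$ has a rectilinear drawing $\Phi_J$ with no three collinear vertices and at most $C_kp^4\Delta^4|M_J|$ crossings.

\subsection{Nested drawing}

We process the parts from the root downwards. At each stage the processed parts form a set closed under taking ancestors. An unprocessed part is \emph{pending} if it is $V(G)$ or its parent is processed. A vertex in the core of a processed part is represented by its own point, and all vertices of a pending part $J$ are represented by one \emph{placeholder} point $\langle J\rangle$. An edge of $G$ whose ends have different representing points is drawn as the segment between them, so several edges may share a segment; edges inside a pending part are not yet drawn. We maintain that no three representing points are collinear. A pair of drawn edges is \emph{counted} if the segments intersect and their four ends are distinct points. Initially there is one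 placeholder and no counted pair. At the end every vertex is its own point, and the counted pairs are the conflicts. So it suffices to show that processing $J$ creates at most $c_H\Delta^6|M_J|$ new counted pairs; then the sum over all parts is at most $c_H\Delta^6|V(G)|$, and Lemma~\ref{lem:count} finishes the proof.

\emph{The step.} Let $J$ be pending, with placeholder at $z$. A drawn segment $f$ without an end at $z$ avoids $z$, by the absence of collinear triples. Choose a closed disk $\mathbb D$ about $z$ that contains no other representing point, that avoids every such $f$, and such that, whenever $v\in N(J)$ and the segment $zv$ is disjoint from such an $f$, so is $z'v$ for every $z'\in\mathbb D$. Put a scaled copy of $\Phi_J$ in the interior of $\mathbb D$. Let $\eta>0$ be such that any two disjoint sets among its vertices and closed edges have distance more than $2\eta$, and its $\eta$-neighborhood lies in $\mathbb D$. Remove $z$, place each vertex of $M_J$ within $\eta$ of its position in the copy and each $\langle J'\rangle$, for $J'$ a child of $J$, within $\eta$ of the position of $v(J')$, choosing the new points so that all representing points are distinct and no three are collinear.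

\emph{New pairs consist of two edges with an end in $J$.} Let $e,f$ be counted after the step, with $f$ having no end in $J$. Then $f$ is unchanged and avoids $\mathbb D$. If $e$ has no end in $J$ either, the pair was counted before. If $e$ had both ends in $J$, it would lie in $\mathbb D$ and miss $f$. So $e$ joins a point $z'\in\mathbb D$ to a vertex $v\in N(J)$, which was already represented by its own point and is not an end of $f$. Before the step $e$ was drawn as $zv$, and $zv$ met $f$ by the choice of $\mathbb D$. So the pair was counted before.

\emph{Edges with an end in $J$.} After the step, a drawn edge with an end in $J$ is either \emph{outgoing}, with its other end in $N(J)$, or \emph{local}, with both ends in $J$ but not in one child. There are at most $p\Delta$ outgoing edges. A local edge $xy$ has an end, say $y$, in $M_J$, because children are nonadjacent; so there are at most $\Delta|M_J|$ local edges. Pairs containing an outgoing edge number at most $p\Delta(\Delta|M_J|+p\Delta)$.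

To count pairs of local edges, define the \emph{projection} of $xy$. If $x\in M_J$, it is the edge $xy$ of $F_J$. If $x$ lies in a child $J'$, then $y$ and $v(J')$ both lie in $N(J')\cap M_J$, and the projection is the edge $v(J')y$ of $F_J$, or the vertex $y$ if $v(J')=y$; the clique edges of $F_J$ were added for this purpose. A local edge is drawn within $\eta$ of its projection in the copy of $\Phi_J$, so two local edges intersect only if their projections do. As $\Phi_J$ has no collinear triples, the projections then cross or share a vertex. At most $2\Delta$ local edges project to a given edge $ab$ of $F_J$, since each is incident in $G$ with $a$ or $b$; so each crossing of $\Phi_J$ accounts for at most $4\Delta^2$ pairs. A local edge whose projection contains a given $a\in M_J$ is incident with $a$ or leaves a child with anchor $a$; there are at most $\Delta+\Delta\cdot p\Delta$ such edges. Altogether the number of new counted pairs is at most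
\[
4\Delta^2\cdot C_kp^4\Delta^4|M_J|+(\Delta+p\Delta^2)^2|M_J|+p\Delta\bigl(\Delta|M_J|+p\Delta\bigr)\le c_H\Delta^6|M_J|,
\]
with $c_H=4C_kp^4+(1+p)^2+p+p^2$, where we used $|M_J|\ge1$ and $\Delta\ge1$. This proves Theorem~\ref{thm:main}. \qed

\section{Minor-closed classes}\label{sec:classes}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(a)$\Rightarrow$(b). If $H\notin\mathcal G$, then every graph in $\mathcal G$ is $H$-minor-free, because $\mathcal G$ is minor-closed. Apply Theorem~\ref{thm:main} with $\Delta=\Delta(G)$; for edgeless graphs both sides are $0$.

(b)$\Rightarrow$(c). Take the constant $c\Delta^6$.

(c)$\Rightarrow$(d). For $\Delta=3$ we get $\mathrm{cr}(G)\le\overline{\mathrm{cr}}(G)\le c|V(G)|$.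

(d)$\Rightarrow$(a). Let $b(G)$ be the minimum number of edges between the two parts of a partition of $V(G)$ into two parts of size at least $|V(G)|/3$ each. By Pach, Shahrokhi and Szegedy~\cite{PSS} there is an absolute constant $\alpha_0>0$ with $\mathrm{cr}(G)+\sum_v\deg(v)^2\ge\alpha_0\,b(G)^2$ for all $G$. By Bollob\'as~\cite{Bollobas} there are a constant $\alpha>0$ and cubic graphs $G$ on arbitrarily many vertices $n$ with $b(G)\ge\alpha n$. They satisfy $\mathrm{cr}(G)\ge\alpha_0\alpha^2n^2-9n$, which is not $o(n^2)$. So a class satisfying (d) does not contain all graphs.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bollobas}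
Bollob\'as, European J. Combin. (1988).

\bibitem{DMW}
Dujmovi\'c, Morin and Wood, J. Combin. Theory Ser. B (2017).

\bibitem{GGT}
Gortler, Gotsman and Thurston (2006).

\bibitem{Lovasz}
Lov\'asz, \emph{Graphs and Geometry}, Chapter~3.

\bibitem{PSS}
Pach, Shahrokhi and Szegedy, Algorithmica (1996).

\bibitem{RS}
Robertson and Seymour, Graph Minors XVI, J. Combin. Theory Ser. B (2003).

\bibitem{Tutte}
Tutte (1963).

\bibitem{WT}
David R. Wood and Jan Arne Telle, Planar Decompositions and the Crossing Number of Graphs with an Excluded Minor, arXiv:math/0604467 (2006).

\end{thebibliography}
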